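\title{Coarse nodal counts for sub-Laplacians on equiregular manifolds}

\begin{abstract}
Let $M$ be a closed equiregular sub-Riemannian manifold of homogeneous dimension $Q$, and let $F\colon M\to\mathbb R^l$ be an $L^2$-normalized map whose components are linear combinations of eigenfunctions of a sub-Laplacian with eigenvalues at most $\lambda$. We prove that the rank of the map $H_d(\{|F|\ge\delta\})\to H_d(\{|F|>0\})$ is at most $C\min\{\delta^{-2},\delta^{-Q/k}\}(\lambda+1)^{Q/2}$ for every integer $k>Q/2$. This proves a conjecture posed by Silvestre-Rosell\'o and Stojisavljevi\'c. We show that the bound $\delta^{-2}\lambda^{Q/2}$ is attained for $c_1\le\delta\le c_2\lambda^{Q/4}$, that a bound $C\delta^{-Q/\kappa}(\lambda+1)^{Q/2}$ holds exactly when $\kappa\ge Q/2$, and we give a sharp version for arbitrary smooth maps in terms of horizontal Sobolev norms. The proof covers $M$ by balls on which $F$ is close to a polynomial map, traps intersections of these balls between semialgebraic sets, and assembles the local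 bounds by a Mayer--Vietoris argument.
\end{abstract}

\section{Introduction}

\subsection{The problem}

Let $M$ be a closed (compact, boundaryless) manifold of dimension $n$, let $\xi\subset TM$ be a smooth distribution and $g$ a smooth metric on $\xi$. Put $\xi^0=0$, $\xi^1=\xi$ and $\xi^{i+1}=\xi^i+[\xi,\xi^i]$; the fiber of $\xi^{i+1}$ at a point is spanned by $\xi^i$ and by the values of the brackets $[V,W]$ of local sections $V$ of $\xi$ and $W$ of $\xi^i$. We assume that $\xi$ is \emph{bracket-generating} and \emph{equiregular}: $\xi^s=TM$ for some $s$, and every $\xi^i$ has constant rank. The least such $s$ is the \emph{step}, and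
\[
Q=\sum_{i=1}^s i\,\bigl(\operatorname{rank}\xi^i-\operatorname{rank}\xi^{i-1}\bigr)
\]
is the \emph{homogeneous dimension}. If $\xi=TM$, then $s=1$ and $Q=n$. On the torus $\mathbb R^3/2\pi\mathbb Z^3$ the fields $\partial_3$ and $\cos y_3\,\partial_1+\sin y_3\,\partial_2$ have bracket $-\sin y_3\,\partial_1+\cos y_3\,\partial_2$, which is everywhere independent of them; for the distribution that they span, $n=3$, $s=2$ and $Q=2+2=4$.

Let $\mu$ be a Borel measure on $M$ with a smooth positive density. The horizontal gradient $\nabla_Hu$ is the section of $\xi$ with $g(\nabla_Hu,v)=du(v)$ for $v\in\xi$, and the \emph{sub-Laplacian} is $P=-\operatorname{div}_\mu\circ\nabla_H$. It satisfies $\int u\,Pv\,d\mu=\int g(\nabla_Hu,\nabla_Hv)\,d\mu$ for smooth $u,v$, and it has discrete spectrum: $L^2(M,\mu)$ has an orthonormal basis of eigenfunctions $\phi_i$ with eigenvalues $0\le\lambda_i\to\infty$. The $\phi_i$ are smooth by H\"ormander's hypoellipticity theorem. All functions are real. For $\lambda\ge0$ let $\mathcal F_\lambda$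 be the span of the eigenfunctions with eigenvalue at most $\lambda$. For $F=(f_1,\dots,f_l)\colon M\to\mathbb R^l$ let $|F|$ be the pointwise Euclidean norm and $\|F\|_{L^2}^2=\int_M|F|^2\,d\mu$. We fix $l$ and write
\[
\mathbb S_\lambda=\{F=(f_1,\dots,f_l):\ f_1,\dots,f_l\in\mathcal F_\lambda,\ \|F\|_{L^2}=1\}.
\]

For a continuous $F$, a number $\delta>0$ and $0\le d\le n-1$, the \emph{coarse nodal count} is
\[
m_{d,\delta}(F)=\operatorname{rank}\bigl(H_d(\{|F|\ge\delta\})\to H_d(\{|F|>0\})\bigr),
\]
where $H_d$ is singular homology with coefficients in a fixed field and the map is induced by inclusion. For $d=0$ this is the number of connected components of $\{F\ne0\}$ on which $|F|$ reaches the value $\delta$; for $l=1$ these are the nodal domains of depth at least $\delta$. For $d\ge1$ one counts independent $d$-cycles that lie where $|F|\ge\delta$ and cannot be filled without meeting the common zero set of $f_1,\dots,f_l$. The count is nonincreasing in $\delta$, because $\{|F|\ge\delta'\}\subset\{|F|\ge\delta\}$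 for $\delta'\ge\delta$, and $m_{d,\delta}(F)=m_{d,\delta/a}(F/a)$ for $a>0$, which is why $F$ is normalized. The following problem is posed in \cite{SS}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $k>Q/2$ be an integer and $0\le d\le n-1$. There is a constant $C$, depending only on $(M,\xi,g)$, $\mu$, $k$ and $l$, such that $m_{d,\delta}(F)\le C\delta^{-Q/k}(\lambda+1)^{Q/2}$ for all $\lambda\ge0$, $\delta>0$ and $F\in\mathbb S_\lambda$.}
\medskip

In the Riemannian case $\xi=TM$ this statement is a known theorem. We prove it for every closed equiregular sub-Riemannian manifold.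

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $k>Q/2$ be an integer and $0\le d\le n-1$. There is $C=C(M,\xi,g,\mu,k,l)$ such that for all $\lambda\ge0$, $\delta>0$ and $F\in\mathbb S_\lambda$,
\[
m_{d,\delta}(F)\le C\min\{\delta^{-2},\delta^{-Q/k}\}\,(\lambda+1)^{Q/2}.
\]
In particular, the conjecture holds.
\end{theorem}

Since $Q/k<2$, the minimum is $\delta^{-Q/k}$ for $\delta\le1$ and $\delta^{-2}$ for $\delta\ge1$.

\begin{theorem}\label{thm:sharp}
There are $\lambda_0,c_1,c_2,c_3>0$ such that for all $0\le d\le n-1$, $\lambda\ge\lambda_0$ and $c_1\le\delta\le c_2\lambda^{Q/4}$ there is $F\in\mathbb S_\lambda$ with $m_{d,\delta}(F)\ge\max\{1,c_3\delta^{-2}\lambda^{Q/2}\}$. Consequently: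
\begin{enumerate}
\item[(a)] Let $\lambda\ge\lambda_0$. For $c_1\le\delta\le c_2\lambda^{Q/4}$, the quantity $\sup_{F\in\mathbb S_\lambda}m_{d,\delta}(F)$ lies between two constant multiples of $\delta^{-2}\lambda^{Q/2}$. For $0<\delta\le c_1$ and each $\varepsilon>0$,
\[
c\lambda^{Q/2}\le\sup_{F\in\mathbb S_\lambda}m_{d,\delta}(F)\le C_\varepsilon\delta^{-\varepsilon}\lambda^{Q/2}.
\]
\item[(b)] Fix $d$ and a real $\kappa>0$. A bound $m_{d,\delta}(F)\le C\delta^{-Q/\kappa}(\lambda+1)^{Q/2}$ for all $\lambda\ge0$, $\delta>0$, $F\in\mathbb S_\lambda$ holds if and only if $\kappa\ge Q/2$.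
\end{enumerate}
\end{theorem}

The method applies to all smooth maps. Fix smooth sections $X_1,\dots,X_N$ of $\xi$ on $M$ that span $\xi$ at every point; cutting off finitely many local frames produces such fields. For a word $I=(i_1,\dots,i_j)$ put $X_I=X_{i_1}\cdots X_{i_j}$ and $|I|=j$; the empty word gives the identity. For $u$ with values in $\mathbb R$ or $\mathbb R^l$ put
\[
|X^ju|^2=\sum_{|I|=j}|X_Iu|^2,\qquad |Xu|=|X^1u|,\qquad \|u\|_{(j)}^2=\sum_{|I|\le j}\|X_Iu\|_{L^2}^2 .
\]

\begin{theorem}\label{thm:sobolev}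
Let $k>Q/2$ be an integer and $0\le d\le n-1$. For all $F\in C^\infty(M;\mathbb R^l)$ and $\delta>0$,
\[
m_{d,\delta}(F)\le C\bigl(1+(\|F\|_{(k)}/\delta)^{Q/k}\bigr).
\]
For each $d$ there are $c>0$ and pairs of a smooth $F$ and a $\delta>0$, with $\|F\|_{(k)}/\delta$ arbitrarily large, such that $m_{d,\delta}(F)\ge c\,(\|F\|_{(k)}/\delta)^{Q/k}$.
\end{theorem}

\subsection{Where the exponents come from}\label{sec:heur}

Measure distances along curves tangent to $\xi$. To move a distance $t$ in a direction that needs $w$-fold brackets, such a curve needs length about $t^{1/w}$; so a ball of radius $r$ looks like a box with sides $r^{w}$, its volume is about $r^Q$, and $M$ holds about $r^{-Q}$ disjoint balls of radius $r$. A bump of height $\delta$ on such a ball has $j$-th horizontal derivatives of size $\delta r^{-j}$, so it costs $\delta^2r^{Q-2j}$ in $\|X^jF\|^2_{L^2}$. For $F\in\mathbb S_\lambda$ the budget is $\|X^jF\|_{L^2}^2\le C(\lambda+1)^j$.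

At the wavelength $r=\lambda^{-1/2}$ all these constraints coincide and allow $\delta^{-2}\lambda^{Q/2}$ bumps. For $\delta\ge1$ they fit into $M$, and the number drops to one at $\delta\approx\lambda^{Q/4}$. For $\delta<1$ there is budget left, and smaller bumps become affordable: filling $M$ with bumps of radius $r$ costs $\delta^2r^{-2k}$ in $\|X^kF\|^2_{L^2}$, which forces $r\ge\delta^{1/k}\lambda^{-1/2}$ up to a constant and gives $r^{-Q}\le\delta^{-Q/k}\lambda^{Q/2}$. The condition $k>Q/2$ makes the cost $\delta^2r^{Q-2k}$ of a single bump grow as $r\to0$.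

The threshold in Theorem~\ref{thm:sharp}(b) is visible on the circle $\mathbb R/2\pi\mathbb Z$, where $Q=1$ and $\mathcal F_\lambda$ consists of the trigonometric polynomials of degree at most $\nu=\lfloor\sqrt\lambda\rfloor$. The function $f=(2\pi(2\nu+1))^{-1/2}\sum_{|j|\le\nu}e^{ijx}$ is real, has norm one, and $f(0)=((2\nu+1)/2\pi)^{1/2}\ge c\lambda^{1/4}$. With $\delta=f(0)$ we have $m_{0,\delta}(f)\ge1$, while $\delta^{-1/\kappa}(\lambda+1)^{1/2}\to0$ as $\lambda\to\infty$ if $\kappa<1/2$.

\subsection{Conventions}\label{sec:conv}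

Constants $C,c>0$ depend only on $(M,\xi,g)$, $\mu$, $k$, $l$ and on auxiliary choices made once in terms of these data; unnumbered constants may change from line to line. We write $\langle f\rangle_B=\mu(B)^{-1}\int_Bf\,d\mu$.

From now on $M$ is connected. This loses nothing. The count is additive over the finitely many components, eigenfunctions restrict to eigenfunctions or to zero, and eigenfunctions of one component extend by zero. If $F\in\mathbb S_\lambda$ has norm $a\in(0,1]$ on a component, its count there is $m_{d,\delta/a}(F/a)$, and $\min\{\delta^{-2},\delta^{-Q/k}\}$ decreases when $\delta$ is replaced by $\delta/a$; if $a=0$ the count there is $0$. The upper bound of Theorem~\ref{thm:sobolev} is summed over components, and all lower bounds are obtained on one component.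

\section{The proof on the circle}\label{sec:circle}

The whole scheme is visible for $M=\mathbb R/2\pi\mathbb Z$, $P=-d^2/dx^2$, $d=0$, $l=1$. Here $Q=1$, any integer $k\ge1$ is allowed, and $\|f^{(j)}\|_{L^2}\le\lambda^{j/2}$ for $f\in\mathbb S_\lambda$. Put $R=(\lambda+1)^{-1/2}$.

\emph{Adapted arcs.} Starting from $0$, cut $[0,2\pi]$ into consecutive closed arcs, each time taking the longest arc $\Delta$ with
\[
|\Delta|\le R,\qquad |\Delta|^{k-1/2}\|f^{(k)}\|_{L^2(\Delta)}\le\delta/4 .
\]
The left side of the second condition is continuous in the right endpoint. So every arc except the last is either \emph{long}, $|\Delta|=R$, or \emph{short}, with equality in the second condition.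

\emph{Polynomial approximation.} Let $\Pi$ be the Taylor polynomial of $f$ of degree $k-1$ at the left endpoint of $\Delta$. The integral form of the remainder and the Cauchy--Schwarz inequality give $|f-\Pi|\le|\Delta|^{k-1/2}\|f^{(k)}\|_{L^2(\Delta)}\le\delta/4$ on $\Delta$.

\emph{Sandwich.} Hence $\{|f|\ge\delta\}\cap\Delta\subset X_\Delta:=\{x\in\Delta:|\Pi(x)|\ge\delta/2\}\subset\{f\ne0\}$. A component of $X_\Delta$ other than $\Delta$ itself has an endpoint at which $\Pi^2=\delta^2/4$, and in that case $\Pi^2-\delta^2/4$ is a nonzero polynomial of degree at most $2k-2$. So $X_\Delta$ has at most $2k$ components. A component of $\{f\ne0\}$ that meets $\{|f|\ge\delta\}$ contains one of them, and therefore $m_{0,\delta}(f)\le2k\cdot\#\{\Delta:\sup_\Delta|f|\ge\delta\}$.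

\emph{Counting.} On a short arc, $1=16\,\delta^{-2}|\Delta|^{2k-1}\int_\Delta|f^{(k)}|^2$. Summing this identity, the number of short arcs is at most $16\,\delta^{-2}R^{2k-1}\lambda^k\le16\,\delta^{-2}(\lambda+1)^{1/2}$. Raising it to the power $1/2k$ first and using H\"older's inequality, the number is at most
\[
(16\,\delta^{-2})^{1/2k}\Bigl(\sum|\Delta|\Bigr)^{1-1/2k}\Bigl(\sum\int_\Delta|f^{(k)}|^2\Bigr)^{1/2k}\le C\delta^{-1/k}\lambda^{1/2}.
\]
There are at most $2\pi/R$ long arcs, so the construction stops. On an arc of length $R$ we have $\sup_\Delta f^2\le2\bigl(R^{-1}\int_\Delta f^2+R\int_\Delta f'^2\bigr)$. Summing, at most $2\delta^{-2}(R^{-1}+R\lambda)\le4\delta^{-2}(\lambda+1)^{1/2}$ long arcs have $\sup_\Delta|f|\ge\delta$. The same inequality gives $\sup_Mf^2\le4(\lambda+1)^{1/2}$, so the last arc matters only if $1\le4\delta^{-2}(\lambda+1)^{1/2}$. Altogether $m_{0,\delta}(f)\le C\min\{\delta^{-2},\delta^{-1/k}\}(\lambda+1)^{1/2}$.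

In general each step needs a replacement. The bounds on derivatives come from a subelliptic estimate (Lemma~\ref{lem:spectral}). The Taylor polynomial must respect the weights of the brackets and must be taken at a well-chosen point (Lemma~\ref{lem:poly}). Arcs become overlapping balls of variable radius (Section~\ref{sec:cover}). We have no description of the topology of intersections of such balls, so the sandwich is applied to the domain as well as to the function (Lemma~\ref{lem:boxes}). For $d\ge1$ a cycle need not lie in one ball, and the local bounds are assembled by a Mayer--Vietoris argument that spends a little of $\delta$ and a little of the radius at each of $d+1$ stages (Lemma~\ref{lem:MV}).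

\section{Geometry at small scales}\label{sec:geom}

A curve $\gamma\colon[0,T]\to M$ is \emph{admissible}, of duration $T$, if it is absolutely continuous and $\dot\gamma=\sum_iu_iX_i(\gamma)$ with $\sum u_i^2\le1$ almost everywhere. The \emph{control distance} $\operatorname{dist}(x,z)$ is the infimum of the durations of admissible curves from $x$ to $z$, and $B(x,r)$ denotes its open ball. Reversal and concatenation of curves give symmetry and the triangle inequality. We need coordinates centered at each $x$ in which balls are comparable to boxes, with constants that do not depend on $x$.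

\subsection{Adapted frames and exponential coordinates}

An \emph{iterated bracket} of length $1$ is one of the $X_i$; if $B',B''$ have lengths $p,q$, then $[B',B'']$ has length $p+q$. Near every point, $\xi^j$ has a frame of iterated brackets of length at most $j$, and these frames can be nested. Indeed, suppose this holds for $j$. Then local sections of $\xi$ and $\xi^j$ are smooth combinations of the $X_i$ and of such brackets $B$, and
\[
[fX_i,hB]=fh[X_i,B]+f(X_ih)B-h(Bf)X_i
\]
shows that each fiber of $\xi^{j+1}$ is spanned by brackets of length at most $j+1$. Extend the frame of $\xi^j$ at a point to a basis of $\xi^{j+1}$ by brackets of length $j+1$. They stay independent nearby, and since the rank of $\xi^{j+1}$ is constant, they span it. So $M$ is covered by finitely many open sets $U_\alpha$, each with a frame $Y_1,\dots,Y_n$ such that $Y_a$ is an iterated bracket of length $w_a\le s$ and $\{Y_a:w_a\le j\}$ is a frame of $\xi^j$ for each $j$. By the definition of $Q$, $\sum_aw_a=Q$.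

With $\xi^j=TM$ for $j\ge s$ we also have $[\xi^i,\xi^j]\subset\xi^{i+j}$ for sections. For $i=1$ this is the definition. A section of $\xi^{i+1}$ is locally a smooth combination of sections $A$ of $\xi^i$ and brackets $[V,A]$ with $V$ in $\xi$; for $W$ in $\xi^j$ the Jacobi identity gives $[[V,A],W]=[V,[A,W]]-[A,[V,W]]$, which lies in $\xi^{i+j+1}$ by induction on $i$, and $[fA',W]=f[A',W]-(Wf)A'$ takes care of the coefficients.

\begin{remark}
This is where equiregularity enters; it gives weights $w_a$ that are the same at all points. For $X_1=\partial_1$, $X_2=\partial_2+y_1^2\partial_3$ on $\mathbb R^3$ we have $[X_1,X_2]=2y_1\partial_3$ and $[X_1,[X_1,X_2]]=2\partial_3$: the direction $\partial_3$ needs a bracket of length $2$ off the plane $y_1=0$ and of length $3$ on it, and no adapted frame exists near that plane.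
\end{remark}

Choose compact sets $U'_\alpha\subset U_\alpha$ that cover $M$, assign to each $x\in M$ an index $\alpha$ with $x\in U'_\alpha$, and use the frame of $U_\alpha$ to define
\[
\Phi_x(y)=\exp\Bigl(\sum_ay_aY_a\Bigr)(x),\qquad y\in\mathbb R^n,
\]
the time-one flow of the field $\sum y_aY_a$, which is defined on all of $M$. For fixed $\alpha$ this is smooth in $(x,y)$, and $d\Phi_x(0)$ maps the $a$-th unit vector $\mathbf e_a$ to $Y_a(x)$. Apply the inverse function theorem to $(x,y)\mapsto(x,\Phi_x(y))$ along the compact set $U'_\alpha\times\{0\}$. It gives $\eta>0$ such that each $\Phi_x$ is a diffeomorphism of $\{|y|<2\eta\}$ onto its image and the derivatives of each order of $\Phi_x$ and $\Phi_x^{-1}$, read in a fixed finite atlas, are bounded uniformly in $x$. It also gives, for an auxiliary Riemannian metric with balls $B^0$, a number $\sigma>0$ with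
\[
B^0(x,2\sigma)\subset O_x:=\Phi_x(\{|y|<\eta\})\qquad\text{for all }x .
\]
For a multi-index $\beta$ and $\rho>0$ put
\[
w(\beta)=\sum_a\beta_aw_a\ge|\beta|,\qquad D_\rho y=(\rho^{w_a}y_a)_a,\qquad \operatorname{Box}(\rho)=\{y:|y_a|<\rho^{w_a}\text{ for all }a\}.
\]

\begin{example}\label{ex:heis}
On $\mathbb R^3$ let $X_1=\partial_1-\frac{y_2}2\partial_3$, $X_2=\partial_2+\frac{y_1}2\partial_3$, so $Y_3=[X_1,X_2]=\partial_3$ and the weights are $1,1,2$. The line $t\mapsto ty$ is an integral curve of $y_1X_1+y_2X_2+y_3Y_3$, so $\Phi_0$ is the identity. In the variables $\tilde y=D_\rho^{-1}y$ the fields $\rho X_i$ are given by the same formulas as the $X_i$. Flowing for time $\tau$ along $X_1,X_2,-X_1,-X_2$ takes $0$ through $(\tau,0,0)$, $(\tau,\tau,\tau^2/2)$, $(0,\tau,\tau^2)$ to $(0,0,\tau^2)$. Lemmas~\ref{lem:scaling} and~\ref{lem:ballbox} are the general forms of these two computations.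
\end{example}

\subsection{Weighted Taylor coefficients}

Since $\Phi_x(ty)$ is the flow of $\sum y_aY_a$ at time $t$, we have $\frac{d^j}{dt^j}\big|_{t=0}f(\Phi_x(ty))=(\sum y_aY_a)^jf(x)$. Expanding the power, \emph{the coefficient of $y^\beta$ in the Taylor series of $f\circ\Phi_x$ at $0$ is $S_\beta f(x)$}, where
\[
S_\beta=\frac1{|\beta|!}\sum Y_{a_1}\cdots Y_{a_{|\beta|}}
\]
and the sum runs over the distinct words in which each letter $a$ occurs $\beta_a$ times. Expanding the brackets, $S_\beta$ is a combination with constant coefficients of the $X_I$ with $|I|=w(\beta)$. So horizontal derivatives control Taylor coefficients, counted by weight. The converse also holds.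

\begin{lemma}\label{lem:taylor}
On $U_\alpha$ each $X_I$ is a combination with smooth coefficients of the $S_\beta$ with $w(\beta)\le|I|$. Hence, for $f$ smooth near $x$ and $j\ge0$: $X_If(x)=0$ for all $|I|<j$ if and only if $S_\beta f(x)=0$ for all $\beta$ with $w(\beta)<j$.
\end{lemma}

\begin{proof}
The weight of a word $Y_{a_1}\cdots Y_{a_p}$ is $\sum w_{a_i}$ and its length is $p$. Let $W_j^p$ be the $C^\infty(U_\alpha)$-span of the words of weight at most $j$ and length at most $p$, and $W_j=\bigcup_pW_j^p$. Write $X_i=\sum_{w_a=1}f_{ia}Y_a$. For a word $A$ we have $X_i\circ(fA)=(X_if)A+f\sum f_{ia}Y_aA$, so $X_iW_{j-1}\subset W_j$ and $X_I\in W_{|I|}$.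

It remains to show that $W_j^p$ is spanned by the $S_\beta$ with $w(\beta)\le j$. We use induction on $p$; for $p=0$, $S_0$ is the identity. Since $[\xi^i,\xi^{i'}]\subset\xi^{i+i'}$, we have $[Y_a,Y_b]=\sum_{w_c\le w_a+w_b}f_cY_c$. Swapping two adjacent letters in a word $AY_aY_bA'$ of weight at most $j$ and length $p$ changes it by $A(\sum f_cY_c)A'$. Moving $f_c$ to the left by the Leibniz rule produces words $A''Y_cA'$ with $A''$ a subword of $A$, and these lie in $W_j^{p-1}$. So modulo $W^{p-1}_j$ all $|\beta|!/\beta!$ words with the same multi-index $\beta$ agree, and each equals $\beta!\,S_\beta$. The last statement follows from this and from the sentence before the lemma.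
\end{proof}

\begin{lemma}[Scaling]\label{lem:scaling}
Let $\rho_0=\min\{1,\eta/2\}$. For $x\in M$ and $0<\rho\le\rho_0$, in the variables $\tilde y=D_\rho^{-1}\Phi_x^{-1}(\cdot)$ on $\{|\tilde y|\le2\}$ we have $\rho X_i=\sum_aB_{ia}(\tilde y)\,\partial_{\tilde y_a}$, where the derivatives of each order of $B_{ia}$ are bounded uniformly in $x$ and $\rho$. Moreover $\rho^{w_a}Y_a=\partial_{\tilde y_a}$ at $\tilde y=0$.
\end{lemma}

\begin{proof}
In the coordinates $y$ write $X_i=\sum_ab_{ia}\partial_{y_a}$ with $b_{ia}=X_iy_a$; these functions have uniformly bounded derivatives on $\{|y|\le\eta\}\supset D_\rho\{|\tilde y|\le2\}$. Since $\partial_{y_a}=\rho^{-w_a}\partial_{\tilde y_a}$, we have $B_{ia}(\tilde y)=\rho^{-q}b_{ia}(D_\rho\tilde y)$ with $q=w_a-1$. For $q=0$ the bounds hold because $D_\rho$ is a contraction. Let $q\ge1$; the factor $\rho^{-q}$ has to be compensated by the vanishing of $b_{ia}$ at $0$. The only nonzero Taylor coefficient of $y_a$ has weight $w_a$, so $X_Iy_a(x)=0$ for $|I|<w_a$ by Lemma~\ref{lem:taylor}.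 Hence $X_Ib_{ia}(x)=X_IX_iy_a(x)=0$ for $|I|<q$, and by Lemma~\ref{lem:taylor} again the Taylor coefficients of $b_{ia}$ of weight less than $q$ vanish. Taylor's formula with integral remainder gives
\[
b_{ia}(y)=\sum_{|\beta|<q,\ w(\beta)\ge q}c_\beta y^\beta+\sum_{|\beta|=q}y^\beta h_\beta(y)
\]
with $c_\beta$ and all derivatives of $h_\beta$ uniformly bounded. In $B_{ia}$ each term becomes $\rho^{w(\beta)-q}\tilde y^\beta$ times $c_\beta$ or $h_\beta(D_\rho\tilde y)$, and $w(\beta)\ge q$ in both sums because $w(\beta)\ge|\beta|$. The last claim is $Y_a(x)=d\Phi_x(0)\mathbf e_a$.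
\end{proof}

\subsection{Balls and boxes}

\begin{lemma}[Uniform ball-box lemma]\label{lem:ballbox}
There are $c_0\in(0,1)$ and $r_0\in(0,1]$ such that
\[
\Phi_x(\operatorname{Box}(c_0\rho))\subset B(x,\rho)\subset\Phi_x(\operatorname{Box}(\rho/c_0))\qquad(x\in M,\ 0<\rho\le r_0).
\]
\end{lemma}

\begin{proof}
Let $\rho\le\rho_0$ and work in the variables $\tilde y$, with $\tilde X_i=\rho X_i$ and $\tilde Y_a=\rho^{w_a}Y_a$; the field $\tilde Y_a$ is the same iterated bracket of the $\tilde X_i$ as $Y_a$ is of the $X_i$.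

\emph{Balls lie in boxes.} By Lemma~\ref{lem:scaling}, an admissible curve has $\tilde y$-speed at most $C/\rho$ while $|\tilde y|\le2$. So an admissible curve from $x$ of duration less than $\rho/C$ stays in $\{|\tilde y|<1\}$, and $B(x,\rho/C)\subset\Phi_x(\operatorname{Box}(\rho))$.

\emph{Commutators of flows.} For a formal iterated bracket $B$ of length $w$ of the $\tilde X_i$, with vector field $\tilde B$, define diffeomorphisms $C_B(\tau)$ of $M$ by $C_{X_i}(\tau)=e^{\tau\tilde X_i}$ and
\[
C_{[B',B'']}(\tau)=C_{B''}(\tau)^{-1}C_{B'}(\tau)^{-1}C_{B''}(\tau)C_{B'}(\tau).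
\]
Each is a composition of flows $e^{\pm\tau\tilde X_i}$, hence smooth in $(\tau,z)$. We claim that locally
\begin{equation}\label{eq:comm}
C_B(\tau)^{\pm1}z=z\pm\tau^w\tilde B(z)+O(\tau^{w+1}).
\end{equation}
For $w=1$ this is the definition of a flow. Let $\varphi=C_{B'}(\tau)$ and $\psi=C_{B''}(\tau)$, of lengths $p$ and $q$. By induction and Taylor's formula in $\tau$, $\varphi=\mathrm{id}+\tau^pV_\tau$ and $\psi=\mathrm{id}+\tau^qW_\tau$ with $V_\tau,W_\tau$ smooth in $(\tau,z)$, $V_0=\tilde B'$, $W_0=\tilde B''$. Then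
\[
\psi\varphi=\varphi+\tau^qW_\tau\circ\varphi=\mathrm{id}+\tau^pV_\tau+\tau^qW_\tau+\tau^{p+q}dW_\tau(V_\tau)+O(\tau^{p+q+1}),
\]
and $\varphi\psi$ has the same expansion with $dV_\tau(W_\tau)$ in the fourth term. Since $dW(V)-dV(W)=[V,W]$, we get $\psi\varphi=\varphi\psi+\tau^{p+q}[\tilde B',\tilde B'']+O(\tau^{p+q+1})$. Applying $(\varphi\psi)^{-1}=\psi^{-1}\varphi^{-1}$, whose differential is $\mathrm{id}+O(\tau)$, gives \eqref{eq:comm} with the plus sign. If $\varphi=\mathrm{id}+\tau^wV_\tau$, then $\varphi^{-1}z=z-\tau^wV_\tau(\varphi^{-1}z)$, which gives the minus sign.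

The expansion \eqref{eq:comm} determines the $\tau$-derivatives of $C_B(\tau)^{\pm1}z$ at $\tau=0$ up to order $w$. For the finitely many brackets $B=Y_a$, Lemma~\ref{lem:scaling} gives a uniform $\tau_0\in(0,1]$ such that for $|z|\le1$, $0\le\tau\le\tau_0$ all arcs involved stay in $\{|\tilde y|\le2\}$ and the derivative of order $w+1$ is uniformly bounded. So the remainder in \eqref{eq:comm} is uniform in $x$, $\rho$ and $|z|\le1$.

\emph{Boxes lie in balls.} Let $E_a(t)=C_{Y_a}(t^{1/w_a})$ for $t\ge0$ and $E_a(t)=C_{Y_a}(|t|^{1/w_a})^{-1}$ for $t<0$. Then $E_a(t)z$ is continuous in $(t,z)$ and equals $z+t\tilde Y_a(z)+O(|t|^{1+1/s})$. By Lemma~\ref{lem:scaling}, $\tilde Y_a(z)=\mathbf e_a+O(|z|)$ uniformly. Hence the continuous map $\Psi(t)=E_1(t_1)\circ\dots\circ E_n(t_n)(0)$ satisfies $\Psi(t)=t+O(|t|^{1+1/s})$: each factor adds $t_a\mathbf e_a+O(|t|^2)+O(|t|^{1+1/s})$. Since $\Psi$ is only known to be continuous, we invert it by a fixed point argument. Fix a uniform $t_0\in(0,\tau_0^s]$ with $|\Psi(t)-t|\le t_0/2$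 for $|t|\le t_0$. For $|\tilde y|\le t_0/2$ the map $t\mapsto t-\Psi(t)+\tilde y$ sends the ball $\{|t|\le t_0\}$ into itself, and by Brouwer's theorem it has a fixed point, so $\Psi(t)=\tilde y$. The point $\Psi(t)$ is joined to $0$ by a bounded number of integral arcs of the fields $\pm\rho X_i$ with times at most $1$, and each of them is an admissible curve of duration at most $\rho$. So $\Phi_x(D_\rho\{|\tilde y|\le t_0/2\})\subset B(x,C'\rho)$, and $D_\rho\{|\tilde y|\le t_0/2\}\supset\operatorname{Box}(c\rho)$ for $c=t_0/(2\sqrt n)$. Renaming $\rho$ in the two inclusions and choosing $c_0$, $r_0$ small proves the lemma.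
\end{proof}

The lemma shows that the control distance defines the manifold topology. The points at finite distance from one another form open classes, so the distance is finite on the connected manifold $M$, and it is bounded by compactness.

Admissible curves have bounded Riemannian speed. So we can shrink $r_0$ and choose $\eta_1\in(0,\eta)$ such that $B(x,2r_0)$ and $\Phi_x(\{|y|\le\eta_1\})$ lie in $B^0(x,\sigma)$ for all $x$. Then $B(x,2r_0)\subset O_x$; and if $\operatorname{dist}(x,x')\le r_0$, then $\Phi_x(\{|y|\le\eta_1\})\subset B^0(x',2\sigma)\subset O_{x'}$. Thus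
\begin{equation}\label{eq:transition}
\begin{gathered}
\text{for }\operatorname{dist}(x,x')\le r_0,\text{ the map }\Phi_{x'}^{-1}\circ\Phi_x\text{ is defined on }\{|y|\le\eta_1\}\\
\text{and its derivatives of each order are bounded uniformly.}
\end{gathered}
\end{equation}

\begin{lemma}[Volume, packing, maximal function]\label{lem:volume}
\begin{enumerate}
\item[(i)] $\mu(B(x,\rho))\le C\rho^Q$ for all $\rho>0$, and $\mu(B(x,\rho))\ge c\rho^Q$ for $\rho\le1$.
\item[(ii)] Let the balls $B(z_i,\rho)$ be pairwise disjoint, $\rho\le1$. There are at most $C\rho^{-Q}$ of them, and for $a>0$ every ball of radius $a\rho$ contains at most $C(a+1)^Q$ of the centers; in particular every point lies in at most $C(a+1)^Q$ of the balls $B(z_i,a\rho)$.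
\item[(iii)] The maximal function $\mathcal Mf(x)=\sup_{\rho>0}\langle|f|\rangle_{B(x,\rho)}$ satisfies $\mu\{\mathcal Mf>t\}\le C\|f\|_{L^1}/t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) $\operatorname{Box}(\rho)$ has Lebesgue measure $2^n\rho^Q$, and the density of $\mu$ in the charts $\Phi_x$ is bounded above and below uniformly. This gives (i) for $\rho\le r_0$; for larger $\rho$ use $cr_0^Q\le\mu(B(x,\rho))\le\mu(M)$. (ii) Compare volumes: the disjoint balls lie in $M$, and those with center in $B(z,a\rho)$ lie in $B(z,(a+1)\rho)$. (iii) By (i), $\mu(B(x,5\rho))\le C\mu(B(x,\rho))$ for all $\rho$. Each point of $\{\mathcal Mf>t\}$ is the center of a ball $B$ of radius at most $1+\operatorname{diam}M$ with $\mu(B)<t^{-1}\int_B|f|$. The Vitali covering lemma selects disjoint such balls whose fivefold dilates cover the set.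
\end{proof}

\section{Horizontal Sobolev estimates}\label{sec:sobolev}

\subsection{From eigenvalues to derivatives}

Vector fields satisfy \emph{H\"ormander's condition} on an open set if their iterated brackets span the tangent space at each point. We use the following estimate of Rothschild and Stein.

\begin{proposition}[{\cite[Thm.~16, $p=2$]{RS}}]\label{prop:RS}
Let $Z_1,\dots,Z_q$ satisfy H\"ormander's condition on an open set, let $L=\sum Z_i^2$, let $\chi,\chi_1$ be smooth and compactly supported in that set with $\chi_1=1$ near $\operatorname{supp}\chi$, and let $j\ge0$ be an integer. With $\|u\|_{S_j}=\sum_{|I|\le j}\|Z_Iu\|_{L^2}$, for smooth $u$,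
\[
\|\chi u\|_{S_{j+2}}\le C\bigl(\|\chi_1Lu\|_{S_j}+\|\chi_1u\|_{L^2}\bigr).
\]
\end{proposition}

For $u\in C^\infty(M)$ with coefficients $u_i=\int u\phi_i\,d\mu$ put $\|u\|_{P,j}^2=\sum_i(1+\lambda_i)^ju_i^2$. The coefficients of $Pu$ are $\lambda_iu_i$. So $\|Pu\|_{P,j}\le\|u\|_{P,j+2}$; for even $j$, $\|u\|_{P,j}=\|(1+P)^{j/2}u\|_{L^2}$; and for odd $j$, with $v=(1+P)^{(j-1)/2}u$,
\begin{equation}\label{eq:odd}
\|u\|_{P,j}^2=\int v\,(1+P)v\,d\mu=\|v\|_{L^2}^2+\|\nabla_Hv\|_{L^2}^2 .
\end{equation}

\begin{lemma}\label{lem:spectral}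
For each integer $j\ge0$ there is $C_j$ with $C_j^{-1}\|u\|_{(j)}\le\|u\|_{P,j}\le C_j\|u\|_{(j)}$ for all $u\in C^\infty(M)$. In particular $\|F\|_{(j)}\le C_j(\lambda+1)^{j/2}$ for $F\in\mathbb S_\lambda$.
\end{lemma}

\begin{proof}
Let $Z_1,\dots,Z_q$ be a $g$-orthonormal frame of $\xi$ on a chart. Then $\nabla_Hu=\sum(Z_iu)Z_i$ and $P=-L-\sum b_iZ_i$ with $L=\sum Z_i^2$, $b_i=\operatorname{div}_\mu Z_i$. The $X$'s are smooth combinations of the $Z$'s and conversely, because both families span $\xi$. By the Leibniz rule, words of length at most $j$ in one family are smooth combinations of words of length at most $j$ in the other, and multiplication by a cutoff is bounded for $\|\cdot\|_{S_j}$. In particular $|\nabla_Hu|$ and $|Xu|$ are comparable, and, by a partition of unity, $P$ is a smooth combination of the $X_I$ with $|I|\le2$ on $M$.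

So $(1+P)^{i}$ is a smooth combination of the $X_I$ with $|I|\le2i$. This gives the upper bound for $\|u\|_{P,j}$, directly for even $j$ and by \eqref{eq:odd} for odd $j$. For the lower bound, $j=0$ is Parseval's identity and $j=1$ is \eqref{eq:odd}. Take a finite partition of unity by functions $\chi$ supported in such charts, with companions $\chi_1$. Proposition~\ref{prop:RS} and $Lu=-Pu-\sum b_iZ_iu$ give
\[
\|u\|_{(j+2)}\le C\sum_\chi\Bigl(\|\chi_1Pu\|_{S_j}+\Bigl\|\chi_1\sum b_iZ_iu\Bigr\|_{S_j}+\|\chi_1u\|_{L^2}\Bigr)\le C\bigl(\|Pu\|_{(j)}+\|u\|_{(j+1)}\bigr).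
\]
By induction the right side is at most $C(\|Pu\|_{P,j}+\|u\|_{P,j+1})\le C\|u\|_{P,j+2}$.
\end{proof}

\subsection{From derivatives to values}

The substitute for the fundamental theorem of calculus is the Poincar\'e inequality.

\begin{proposition}[\cite{J}; \cite{FLW}; {\cite[\S11]{HK}}]\label{prop:poincare}
After shrinking $r_0$: for $x\in M$, $\rho\le r_0$ and $f$ smooth near $\overline{B(x,2\rho)}$,
\[
\bigl\langle\,|f-\langle f\rangle_{B(x,\rho)}|\,\bigr\rangle_{B(x,\rho)}\le C\rho\,\langle|Xf|\rangle_{B(x,2\rho)} .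
\]
\end{proposition}

The references give this for H\"ormander fields and Lebesgue measure in a chart, uniformly for centers in a compact set. We use finitely many charts. Passing to $\mu$ changes only the constant, since the density is bounded above and below and $\langle|f-\langle f\rangle_B|\rangle_B\le2\langle|f-a|\rangle_B$ for every constant $a$.

Let $\rho\le r_0$, $\rho_i=2^{-i}\rho$, $B_i=B(z,\rho_i)$, and let $f$ be smooth near $\overline{B(z,2\rho)}$. Then $\langle f\rangle_{B_i}\to f(z)$ and $|\langle f\rangle_{B_{i+1}}-\langle f\rangle_{B_i}|\le C\langle|f-\langle f\rangle_{B_i}|\rangle_{B_i}$ because $\mu(B_i)\le C\mu(B_{i+1})$. Summing Proposition~\ref{prop:poincare} over $i$,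
\begin{equation}\label{eq:telescope}
|f(z)-\langle f\rangle_{B(z,\rho)}|\le C\sum_{i\ge0}\rho_i\,\langle|Xf|\rangle_{B(z,2\rho_i)} .
\end{equation}
Iterating this $k$ times gives a local Sobolev inequality. From here on $k>Q/2$ is a fixed integer.

\begin{lemma}\label{lem:sobolev}
Let $2k\rho\le r_0$, $B=B(z,2k\rho)$, and let $f$ be smooth near $\overline B$. Then
\[
|f(z)|\le C\sum_{j<k}\rho^j\langle|X^jf|\rangle_B+C\rho^{k-Q/2}\|X^kf\|_{L^2(B)}\le C\sum_{j\le k}\rho^{j-Q/2}\|X^jf\|_{L^2(B)} .
\]
\end{lemma}

\begin{proof}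
Let $\Gamma_j(z,w)=\sum_{i\ge0}\rho_i^{\,j-Q}\,\mathbf 1\{\operatorname{dist}(z,w)<2j\rho_i\}$. By Lemma~\ref{lem:volume}(i), the right side of \eqref{eq:telescope} is at most $C\int\Gamma_1(z,w)|Xf(w)|\,d\mu(w)$. We show by induction that for $1\le j\le k$
\begin{equation}\label{eq:iter}
|f(z)|\le C\sum_{i<j}\rho^i\langle|X^if|\rangle_{B(z,2j\rho)}+C\int\Gamma_j(z,w)|X^jf(w)|\,d\mu(w).
\end{equation}
The case $j=1$ is \eqref{eq:telescope}. Let $j<k$. The kernel $\Gamma_j(z,\cdot)$ vanishes outside $B(z,2j\rho)$. For $w$ in this ball, $B(w,2\rho)\subset B(z,(2j+2)\rho)$, and \eqref{eq:telescope} applied to each $X_If$ with $|I|=j$ gives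
\[
|X^jf(w)|\le C\langle|X^jf|\rangle_{B(z,(2j+2)\rho)}+C\int\Gamma_1(w,w')|X^{j+1}f(w')|\,d\mu(w').
\]
Insert this in \eqref{eq:iter}. The first term is multiplied by $\int\Gamma_j(z,w)\,d\mu(w)\le C\sum_i\rho_i^{\,j}\le C\rho^j$. The second produces the kernel
\[
\int\Gamma_j(z,w)\Gamma_1(w,w')\,d\mu(w)=\sum_{i,i'}\rho_i^{\,j-Q}\rho_{i'}^{\,1-Q}\,\mu\bigl(B(z,2j\rho_i)\cap B(w',2\rho_{i'})\bigr).
\]
The intersection has measure at most $C\min(\rho_i,\rho_{i'})^Q$ and is empty unless $\operatorname{dist}(z,w')<(2j+2)\max(\rho_i,\rho_{i'})$. The terms with $i'\ge i$ are at most $C\rho_i^{\,j-Q}\rho_{i'}$, and $\sum_{i'\ge i}\rho_{i'}=2\rho_i$. The terms with $i>i'$ are at most $C\rho_i^{\,j}\rho_{i'}^{\,1-Q}$, and $\sum_{i>i'}\rho_i^{\,j}\le\rho_{i'}^{\,j}$. In both cases the indicator depends only on the smaller index, so the kernel is at most $C\Gamma_{j+1}(z,w')$. This proves \eqref{eq:iter}.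

For $j=k$, the triangle inequality gives $\|\Gamma_k(z,\cdot)\|_{L^2}\le C\sum_i\rho_i^{\,k-Q}\rho_i^{\,Q/2}\le C\rho^{k-Q/2}$; the series converges because $k>Q/2$. The Cauchy--Schwarz inequality gives the first bound of the lemma, and $\langle|X^jf|\rangle_B\le C\rho^{-Q/2}\|X^jf\|_{L^2(B)}$ gives the second.
\end{proof}

\subsection{Polynomial approximation}

Fix
\[
\Lambda=1+2^k(3n+3+2k),\qquad C_2=\sqrt n\,(n+2)/c_0,
\]
and $r_1>0$ with $\Lambda r_1\le r_0/2$, $(n+2)r_1\le c_0$ and $C_2r_1\le\eta_1$. By Lemma~\ref{lem:ballbox},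
\begin{equation}\label{eq:C2}
B(x,(n+2)r)\subset\Phi_x(\{|y|\le C_2r\})\subset\Phi_x(\{|y|\le\eta_1\})\qquad(r\le r_1).
\end{equation}
For smooth $u$ let $e_u=\sum_{j\le k}|X^ju|^2$, so that $\int_Me_u\,d\mu=\|u\|_{(k)}^2$.

On the circle we took the Taylor polynomial at an arbitrary point. In higher dimension its coefficients are not controlled by $\int e_u$: on $\mathbb R^n$ the functions $u(y)=\rho^{k-n/2}b(y/\rho)$, $b\in C_c^\infty$, have bounded $k$-th Sobolev norms for $\rho\le1$, but $\partial^\beta u(0)=\rho^{1-n/2}\partial^\beta b(0)$ for $|\beta|=k-1$, which is unbounded if $n\ge3$ and $\partial^\beta b(0)\neq0$. We therefore expand at a point $x'$ near $x$ at which the averages of $e_u$ at all smaller scales are no larger than the average at scale $r$. The maximal inequality provides such a point.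

\begin{lemma}\label{lem:poly}
There is $C_1$ such that for all $u\in C^\infty(M;\mathbb R^l)$, $x\in M$ and $0<r\le r_1$ there is a polynomial map $\Pi\colon\mathbb R^n\to\mathbb R^l$ of degree less than $k$ with
\[
\sup_{B(x,(n+1)r)}|u-\Pi\circ\Phi_x^{-1}|\le C_1r^{k-Q/2}\Bigl(\int_{B(x,\Lambda r)}e_u\,d\mu\Bigr)^{1/2}.
\]
\end{lemma}

\begin{proof}
It suffices to treat $l=1$: squaring the bound and summing over components gives the general case with the same $C_1$. Let $E^2=\int_{B(x,\Lambda r)}e_u$. If $E=0$, then $u=0$ on $B(x,\Lambda r)$ and $\Pi=0$ works. Let $E>0$.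

\emph{The good point.} Let $K^2=C'r^{-Q}E^2$. By Lemma~\ref{lem:volume}(iii), the set where $\mathcal M(e_u\mathbf 1_{B(x,\Lambda r)})>K^2$ has measure at most $Cr^Q/C'$, which is less than $\mu(B(x,r))$ if the constant $C'$ is large. Choose $x'\in B(x,r)$ outside this set. Then $\langle e_u\rangle_{B(x',\rho)}\le K^2$ for $\rho\le(\Lambda-1)r$, and letting $\rho\to0$ gives $e_u(x')\le K^2$.

\emph{The weighted Taylor polynomial.} Let $T(y)=\sum_{w(\beta)<k}S_\beta u(x')\,y^\beta$, with the $S_\beta$ of the frame assigned to $x'$, and $v=u-T\circ\Phi_{x'}^{-1}$ on $O_{x'}\supset B(x',2r_0)$. The coefficients of $T$ are combinations of the $X_Iu(x')$, $|I|<k$, so they are at most $CK$, and hence $|X_I(T\circ\Phi_{x'}^{-1})|\le CK$ on $O_{x'}$ for $|I|\le k$. The Taylor coefficients of $v\circ\Phi_{x'}$ of weight less than $k$ vanish, so $X_Iv(x')=0$ for $|I|<k$ by Lemma~\ref{lem:taylor}.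

\emph{Integrating up from order $k$.} We claim that for $0\le j\le k$, $|I|=k-j$ and $\rho\le2^{-j}(\Lambda-1)r$,
\begin{equation}\label{eq:claim}
\langle|X_Iv|\rangle_{B(x',\rho)}\le CK\rho^j .
\end{equation}
For $j=0$, the left side is at most $\langle e_u\rangle_{B(x',\rho)}^{1/2}+CK$. Let $j\ge1$ and $f=X_Iv$, so $f(x')=0$. The components of $Xf$ are derivatives of $v$ of order $k-(j-1)$, and the case $j-1$ applies to them on balls of radius up to $2\rho$. By \eqref{eq:telescope}, $|\langle f\rangle_{B(x',\rho)}|\le C\sum_i\rho_i\,K(2\rho_i)^{j-1}\le CK\rho^j$. By Proposition~\ref{prop:poincare}, $\langle|f|\rangle_{B(x',\rho)}\le|\langle f\rangle_{B(x',\rho)}|+C\rho\langle|Xf|\rangle_{B(x',2\rho)}\le CK\rho^j$. This proves \eqref{eq:claim}; the loss of a factor $2$ in the radius at each step is the reason for the factor $2^k$ in $\Lambda$.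

\emph{The uniform bound.} Let $B_*=B(x',\rho_*)$ with $\rho_*=2^{-k}(\Lambda-1)r=(3n+3+2k)r$. By \eqref{eq:claim}, $\langle|X^jv|\rangle_{B_*}\le CKr^{k-j}$ for $j\le k$, and $\|X^kv\|_{L^2(B_*)}\le E+CKr^{Q/2}\le CE$. For $z\in B(x,(n+1)r)$ we have $\operatorname{dist}(z,x')<(n+2)r$, so $\overline{B(z,2kr)}\subset B_*$, and the two balls have comparable volumes. The first bound of Lemma~\ref{lem:sobolev} with $\rho=r$ gives
\[
|v(z)|\le C\sum_{j<k}r^jKr^{k-j}+Cr^{k-Q/2}E\le Cr^{k-Q/2}E,
\]
since $Kr^k=\sqrt{C'}\,r^{k-Q/2}E$.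

\emph{Change of chart.} By \eqref{eq:transition}, $T\circ\Phi_{x'}^{-1}\circ\Phi_x$ has derivatives up to order $k$ bounded by $CK$ on $\{|y|\le\eta_1\}$. Let $\Pi$ be its ordinary Taylor polynomial of degree $k-1$ at $0$. By \eqref{eq:C2}, the points of $B(x,(n+1)r)$ have $|y|\le C_2r$, where the two functions differ by at most $CKr^k\le Cr^{k-Q/2}E$.
\end{proof}

\section{Topological tools}\label{sec:top}

\subsection{A Mayer--Vietoris inequality for ranks}

We want to bound the rank of $H_d(A)\to H_d(A')$ by local ranks. Consider $d=1$ and covers by two open sets, $A^j=A^j_1\cup A_2^j$, $j=0,1,2$, increasing in $j$. The Mayer--Vietoris sequence $H_1(A^j_1)\oplus H_1(A_2^j)\to H_1(A^j)\to H_0(A_1^j\cap A^j_2)$ is exact and natural. Up to a subspace of codimension at most $\operatorname{rank}(H_0(A_1^0\cap A_2^0)\to H_0(A_1^1\cap A_2^1))$, a class in $H_1(A^0)$ has boundary zero after passing to $A^1$, so there it comes from $H_1(A_1^1)\oplus H_1(A^1_2)$. A second enlargement is needed to use the ranks of $H_1(A_i^1)\to H_1(A_i^2)$.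 In degree $d$ one needs $d+1$ enlargements.

\begin{lemma}\label{lem:MV}
Let $A^0\subset\dots\subset A^{d+1}$ be spaces with open covers $A^j=\bigcup_{i\in\mathcal I}A^j_i$ indexed by a finite set $\mathcal I$, with $A_i^j\subset A_i^{j+1}$. Put $A^j_J=\bigcap_{i\in J}A_i^j$ for nonempty $J\subset\mathcal I$. Then
\[
\operatorname{rank}\bigl(H_d(A^0)\to H_d(A^{d+1})\bigr)\le\sum_{t=0}^d\mathsf r_t,\qquad
\mathsf r_t=\sum_{|J|=d-t+1}\operatorname{rank}\bigl(H_t(A^t_J)\to H_t(A^{t+1}_J)\bigr).
\]
\end{lemma}

\begin{proof}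
\emph{The double complex.} Order $\mathcal I$. Let $S_q$ denote singular chains and $C^j_{p,q}=\bigoplus_{|J|=p+1}S_q(A^j_J)$; write $\sigma\otimes J$ for the simplex $\sigma$ in the summand $J$. The boundary $\partial$ acts in each summand. For $J=\{i_0<\dots<i_p\}$ put $\check\partial(\sigma\otimes J)=\sum_a(-1)^a\sigma\otimes(J\setminus\{i_a\})$ if $p\ge1$ and $0$ if $p=0$. The two operators commute and have square zero, so $\mathcal D=\check\partial+(-1)^p\partial$ is a differential on $\operatorname{Tot}^j_*=\bigoplus_{p+q=*}C^j_{p,q}$. The map $\epsilon\colon\operatorname{Tot}^j_*\to S_*(A^j)$ with $\epsilon(\sigma\otimes\{i\})=\sigma$ and $\epsilon=0$ for $p\ge1$ is a chain map. Everything is natural for the inclusions $j\to j+1$.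

\emph{$\epsilon$ is onto in homology.} Call a simplex small if it lies in some $A_i^j$. By barycentric subdivision, every class in $H_d(A^j)$ is represented by a cycle $z$ made of small simplices. For fixed $q$ the row $\dots\to C^j_{1,q}\to C^j_{0,q}\to S_q^{\mathrm{small}}\to0$, with maps $\check\partial$ and $\epsilon$, is exact: it is the direct sum over small $\sigma$ of the augmented simplicial chain complex of the full simplex with vertex set $\{i:\operatorname{im}\sigma\subset A_i^j\}$. Choose $c_0\in C^j_{0,d}$ with $\epsilon c_0=z$. Then $\epsilon\partial c_0=0$, so there is $c_1$ with $\check\partial c_1=-\partial c_0$. If $\check\partial c_p=-(-1)^{p-1}\partial c_{p-1}$, then $\check\partial\partial c_p=\partial\check\partial c_p=0$, so there is $c_{p+1}\in C^j_{p+1,d-p-1}$ with $\check\partial c_{p+1}=-(-1)^p\partial c_p$. Since $\partial c_d=0$ in degree $q=0$, the sum $c_0+\dots+c_d$ is a $\mathcal D$-cycle that $\epsilon$ maps to $z$. Hence it suffices to bound the rank of $H_d(\operatorname{Tot}^0)\to H_d(\operatorname{Tot}^{d+1})$.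

\emph{Removing one column per enlargement.} Let $\mathsf F_p^j\subset H_d(\operatorname{Tot}^j)$ consist of the classes of cycles $c_0+\dots+c_p$, $c_{p'}\in C^j_{p',d-p'}$; thus $\mathsf F_d^j$ is everything and $\mathsf F^j_{-1}=0$. Fix $t$ and put $p=d-t$. We claim that $\mathsf F_p^t\to H_d(\operatorname{Tot}^{t+1})/\mathsf F_{p-1}^{t+1}$ has rank at most $\mathsf r_t$. Let $c=c_0+\dots+c_p$ be a cycle in $\operatorname{Tot}^t_d$. The component of $\mathcal Dc$ in column $p$ is $\pm\partial c_p$, so $c_p$ defines a class in $\bigoplus_{|J|=p+1}H_t(A_J^t)$. Its image in $\bigoplus_{|J|=p+1}H_t(A_J^{t+1})$ depends linearly on $c$, and this linear map has rank at most $\mathsf r_t$. If the image vanishes, then $c_p=\partial b$ with $b\in C^{t+1}_{p,t+1}$, and $c-(-1)^p\mathcal Db=c_0+\dots+c_{p-1}-(-1)^p\check\partial b$ has no component in column $p$; so the class of $c$ in $\operatorname{Tot}^{t+1}$ lies in $\mathsf F^{t+1}_{p-1}$. This proves the claim.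

Let $\mathcal K_t\subset H_d(\operatorname{Tot}^0)$ be the preimage of $\mathsf F^t_{d-t}$. Then $\mathcal K_0$ is everything, and by the claim $\mathcal K_t\cap\mathcal K_{t+1}$ has codimension at most $\mathsf r_t$ in $\mathcal K_t$. So $\mathcal K_{d+1}$, the kernel of the map to $H_d(\operatorname{Tot}^{d+1})$, has codimension at most $\sum_t\mathsf r_t$.
\end{proof}

\subsection{Semialgebraic sets between balls}

A subset of $\mathbb R^a$ is \emph{semialgebraic} if it is a finite Boolean combination of sets $\{p\ge0\}$ with $p$ polynomial. A semialgebraic set $\mathcal A\subset\mathbb R^n\times\mathbb R^a$ is regarded as a family with fibers $\mathcal A_\theta=\{y:(y,\theta)\in\mathcal A\}$.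

\begin{proposition}[Hardt triviality; {\cite[Thm.~9.3.2]{BCR}}]\label{prop:hardt}
The fibers of a semialgebraic family fall into finitely many homeomorphism types. Closed bounded semialgebraic sets are finitely triangulable. Hence the Betti numbers of the closed bounded fibers are bounded, uniformly in the fiber and in the coefficient field.
\end{proposition}

This replaces the count of roots on the circle. To apply it, the domain must be described by polynomials in the same chart $\Phi_x$ as the approximation $\Pi$. A box centered at a nearby point $\zeta$ is polynomial in the chart $\Phi_\zeta$, not in $\Phi_x$. The thinnest side of the box is of order $r^s$, so the change of coordinates has to be approximated to order $r^{s+1}$; its Taylor polynomial of degree $s$ does this.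

\begin{lemma}\label{lem:boxes}
Let $\epsilon_0=c_0/2$ and $c_*=c_0\epsilon_0/2$. After shrinking $r_1$: for $r\le r_1$, $x\in M$ and $\zeta\in B(x,(n+1)r)$ there are polynomials $\varphi_1,\dots,\varphi_n$ of degree at most $s$ such that
\[
Z_\zeta=\Phi_x\bigl(\{y:|y|\le C_2r,\ |\varphi_a(y)|\le(\epsilon_0r)^{w_a}\text{ for all }a\}\bigr)
\quad\text{satisfies}\quad B(\zeta,c_*r)\subset Z_\zeta\subset B(\zeta,r).
\]
\end{lemma}

\begin{proof}
Let $\varphi$ be the Taylor polynomial of degree $s$ at $0$ of $y'=\Phi_\zeta^{-1}\circ\Phi_x$. By \eqref{eq:transition}, $|y'-\varphi|\le C_3r^{s+1}$ for $|y|\le C_2r$. Shrink $r_1$ so that $C_3r_1\le\frac12\epsilon_0^s$; since $\epsilon_0r\le1$, the error is at most $\frac12(\epsilon_0r)^s\le\frac12(\epsilon_0r)^{w_a}$. If $\Phi_x(y)\in Z_\zeta$, then $|y'_a(y)|<2(\epsilon_0r)^{w_a}\le(c_0r)^{w_a}$, so $\Phi_x(y)\in\Phi_\zeta(\operatorname{Box}(c_0r))\subset B(\zeta,r)$. Conversely, a point of $B(\zeta,c_*r)$ lies in $B(x,(n+2)r)$, so by \eqref{eq:C2} it is $\Phi_x(y)$ with $|y|\le C_2r$.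 It also lies in $\Phi_\zeta(\operatorname{Box}(\epsilon_0r/2))$, so $|\varphi_a(y)|\le(\epsilon_0r/2)^{w_a}+\frac12(\epsilon_0r)^{w_a}\le(\epsilon_0r)^{w_a}$.
\end{proof}

\section{The upper bounds}\label{sec:cover}

Throughout this section $F\in C^\infty(M;\mathbb R^l)$, $\delta>0$, $R\in(0,r_1]$, $0\le d\le n-1$ and $e=e_F$.

\subsection{The adapted cover}

As for the arcs on the circle, each point gets the largest radius, up to $R$, at which Lemma~\ref{lem:poly} approximates $F$ well enough. Let
\[
\Theta(x,r)=C_1r^{k-Q/2}\Bigl(\int_{B(x,\Lambda r)}e\,d\mu\Bigr)^{1/2},\qquad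
r(x)=\sup\Bigl\{r\in(0,R]:\Theta(x,r)\le\frac\delta{4(n+2)}\Bigr\}.
\]
As a function of $r$, $\Theta$ is nondecreasing, tends to $0$ as $r\to0$, and is left-continuous because the balls are open. So $r(x)>0$ and $\Theta(x,r(x))\le\delta/(4(n+2))$.

Because the energy is measured on the much larger ball of radius $\Lambda r$, the radius varies slowly: $|r(x)-r(z)|\le\operatorname{dist}(x,z)/\Lambda$. Indeed, let $r'=r(x)-\operatorname{dist}(x,z)/\Lambda$. If $r'>0$, then $B(z,\Lambda r')\subset B(x,\Lambda r(x))$, so $\Theta(z,r')\le\Theta(x,r(x))$ and $r(z)\ge r'$; if $r'\le0$, then $r(z)\ge r'$ trivially. Exchange $x$ and $z$. In particular $r(\cdot)$ has a positive minimum. By Lemma~\ref{lem:volume}(ii) there is a finite maximal set $\{x_i\}$ such that the balls $B(x_i,r_i/4)$, $r_i=r(x_i)$, are pairwise disjoint.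

\begin{lemma}\label{lem:cover}
The balls $B(x_i,r_i)$ cover $M$. There is a constant $C_0$ such that for each $i$ the ball $B(x_i,(n+1)r_i)$ meets at most $C_0$ of the balls $B(x_j,(n+1)r_j)$.
\end{lemma}

\begin{proof}
Let $z\in M$. By maximality $\operatorname{dist}(z,x_i)<(r(z)+r_i)/4$ for some $i$. Then $r(z)\le r_i+(r(z)+r_i)/4$, so $r(z)\le2r_i$ and $\operatorname{dist}(z,x_i)<r_i$. If the balls with indices $i,j$ meet, then $|r_i-r_j|\le\frac{n+1}\Lambda(r_i+r_j)\le\frac13(r_i+r_j)$, so $r_i\le2r_j$ and $r_j\le2r_i$. The balls $B(x_j,r_i/8)\subset B(x_j,r_j/4)$ are disjoint and their centers lie in $B(x_i,3(n+1)r_i)$. Apply Lemma~\ref{lem:volume}(ii).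
\end{proof}

\subsection{Each ball carries bounded topology}

Only balls on which $F$ is not small matter. Let
\[
\mathcal I=\Bigl\{i:\sup_{B(x_i,(n+1)r_i)}|F|>\frac\delta{n+2}\Bigr\}.
\]

\begin{proposition}\label{prop:local}
$m_{d,\delta}(F)\le C\,\#\mathcal I$.
\end{proposition}

\begin{proof}
Put $\omega=\delta/(n+2)$. For $0\le j\le d+1$ let $\delta_j=\delta-(j+1)\omega$, so that $\delta>\delta_0>\dots>\delta_{d+1}\ge\omega$ because $d+1\le n$, and let
\[
A^j=\{|F|>\delta_j\},\qquad A_i^j=A^j\cap B(x_i,(j+1)r_i).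
\]
Each enlargement lowers the level by $\omega$ and increases the radius by $r_i$. The sets are open, $A_i^j\subset A_i^{j+1}$, and $A_i^j=\emptyset$ for $i\notin\mathcal I$; so $A^j=\bigcup_{i\in\mathcal I}A_i^j$ by Lemma~\ref{lem:cover}. Since $\{|F|\ge\delta\}\subset A^0\subset A^{d+1}\subset\{|F|>0\}$, Lemma~\ref{lem:MV} bounds $m_{d,\delta}(F)$. If $A_J^t\ne\emptyset$ and $i\in J$, then $J$ is a subset of the at most $C_0$ neighbors of $i$; so for each $t$ there are at most $2^{C_0}\#\mathcal I$ such sets $J\subset\mathcal I$. It remains to find, for $0\le t\le d$ and $A_J^t\neq\emptyset$, a space $\mathcal X$ with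
\[
A_J^t\subset\mathcal X\subset A_J^{t+1},\qquad\dim H_t(\mathcal X)\le C,
\]
since then $H_t(A_J^t)\to H_t(A_J^{t+1})$ factors through $H_t(\mathcal X)$.

\emph{The domain.} Let $i_0\in J$ have the smallest radius, $x=x_{i_0}$, $r=r_{i_0}$, and let $W_t=\bigcap_{i\in J}B(x_i,(t+1)r_i)$, so $W_t\subset B(x,nr)$ and $W_{t+1}\subset B(x,(n+1)r)$. Let $\zeta_1,\dots,\zeta_{\nu}$ be a maximal subset of $W_t$ with mutual distances at least $c_*r$. The balls $B(\zeta_m,c_*r/2)$ are disjoint, so $\nu\le\nu_0$ for a constant $\nu_0$ by Lemma~\ref{lem:volume}(ii). Let $V=\bigcup_mZ_{\zeta_m}$ with the sets of Lemma~\ref{lem:boxes}, all in the chart $\Phi_x$. By maximality, and since $\zeta_m\in W_t$ and $r\le r_i$ for $i\in J$,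
\[
W_t\subset\bigcup_mB(\zeta_m,c_*r)\subset V\subset\bigcup_mB(\zeta_m,r)\subset W_{t+1}.
\]

\emph{The function.} By Lemma~\ref{lem:poly} and $\Theta(x,r)\le\omega/4$ there is a polynomial map $\Pi$ of degree less than $k$ with $|F-\Pi\circ\Phi_x^{-1}|\le\omega/4$ on $B(x,(n+1)r)$. Let $\gamma=\delta_t-\omega/2=\delta_{t+1}+\omega/2$ and $\mathcal X=\{z\in V:|\Pi\circ\Phi_x^{-1}(z)|\ge\gamma\}$. If $z\in A_J^t=A^t\cap W_t$, then $z\in V$ and $|\Pi\circ\Phi_x^{-1}(z)|>\delta_t-\omega/4>\gamma$, so $z\in\mathcal X$. If $z\in\mathcal X$, then $z\in W_{t+1}$ and $|F(z)|\ge\gamma-\omega/4>\delta_{t+1}$, so $z\in A_J^{t+1}$.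

\emph{The Betti number.} $\mathcal X$ is homeomorphic to
\[
\Phi_x^{-1}(\mathcal X)=\{|y|\le C_2r\}\cap\bigcup_{m\le\nu_0}\bigl\{|\varphi_a^m(y)|\le(\epsilon_0r)^{w_a}\text{ for all }a\bigr\}\cap\bigl\{|\Pi(y)|^2\ge\gamma^2\bigr\},
\]
where sets are repeated if $\nu<\nu_0$. This is a closed bounded fiber of one semialgebraic family, which depends only on $n,l,s,k,\nu_0$: the parameters are the coefficients of $\nu_0n+l$ polynomials of degree at most $\max(s,k-1)$ and the $n+2$ thresholds. Proposition~\ref{prop:hardt} gives $\dim H_t(\mathcal X)\le C$.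
\end{proof}

\subsection{Counting the balls}

A ball with $r_i<R$ was stopped by the energy, so it carries a definite amount of it. At each dyadic scale the number of such balls is limited both by volume and by energy, as in Section~\ref{sec:heur}.

\begin{lemma}\label{lem:count}
$\#\{i:r_i<R\}\le C\min\bigl\{(\|F\|_{(k)}/\delta)^{Q/k},\ \delta^{-2}R^{2k-Q}\|F\|_{(k)}^2\bigr\}$.
\end{lemma}

\begin{proof}
If $F=0$, all $r_i$ equal $R$. Let $F\neq0$, $\rho_j=2^{-j}R$ and $\mathcal I_j=\{i:\rho_{j+1}\le r_i<\rho_j\}$; these sets, $j\ge0$, partition $\{i:r_i<R\}$. For $i\in\mathcal I_j$ we have $r_i<\rho_j\le R$, so the defining condition fails at $r=\rho_j$: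
\[
c\,\delta^2\le\rho_j^{\,2k-Q}\int_{B(x_i,\Lambda\rho_j)}e\,d\mu .
\]
The balls $B(x_i,\rho_j/8)\subset B(x_i,r_i/4)$, $i\in\mathcal I_j$, are disjoint. By Lemma~\ref{lem:volume}(ii), there are at most $C\rho_j^{-Q}$ of them, and the balls $B(x_i,\Lambda\rho_j)$ have bounded overlap. Summing the last inequality over $i\in\mathcal I_j$,
\[
\#\mathcal I_j\le C\min\bigl\{\rho_j^{-Q},\ \delta^{-2}\rho_j^{\,2k-Q}\|F\|_{(k)}^2\bigr\}.
\]
Since $2k-Q\ge1$, the second entries form a convergent geometric series with sum at most $2\delta^{-2}R^{2k-Q}\|F\|^2_{(k)}$. For the other bound let $\rho_*=(\delta/\|F\|_{(k)})^{1/k}$, the scale at which the two entries agree. Use the first entry for $\rho_j\ge\rho_*$ and the second for $\rho_j<\rho_*$. The two geometric sums are at most $2\rho_*^{-Q}$ and $2\delta^{-2}\rho_*^{2k-Q}\|F\|^2_{(k)}=2\rho_*^{-Q}$, and $\rho_*^{-Q}=(\|F\|_{(k)}/\delta)^{Q/k}$.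
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $F\in\mathbb S_\lambda$ and take $R=r_1(\lambda+1)^{-1/2}$. By Lemma~\ref{lem:spectral}, $\|F\|_{(j)}\le C(\lambda+1)^{j/2}$ for $j\le k$, so Lemma~\ref{lem:count} gives
\[
\#\{i:r_i<R\}\le C\min\{\delta^{-Q/k},\delta^{-2}\}(\lambda+1)^{Q/2}.
\]
Let $\mathcal I_R=\{i\in\mathcal I:r_i=R\}$. The balls $B(x_i,R/4)$, $i\in\mathcal I_R$, are disjoint, so $\#\mathcal I_R\le CR^{-Q}$ and the balls $B_i'=B(x_i,(n+1+2k)R)$ have bounded overlap. For large $\delta$ we use that $F$ is large somewhere on each ball: for $i\in\mathcal I_R$ choose $z_i\in B(x_i,(n+1)R)$ with $|F(z_i)|>\delta/(n+2)$. Lemma~\ref{lem:sobolev} applies with $\rho=R$, since $2kR\le\Lambda r_1\le r_0$, and $B(z_i,2kR)\subset B_i'$. Squaring it and summing,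
\[
\frac{\delta^2}{(n+2)^2}\,\#\mathcal I_R\le C\sum_{j\le k}R^{2j-Q}\sum_{i\in\mathcal I_R}\int_{B'_i}|X^jF|^2\le C\sum_{j\le k}R^{2j-Q}(\lambda+1)^j\le CR^{-Q}.
\]
Hence $\#\mathcal I_R\le C\min\{1,\delta^{-2}\}(\lambda+1)^{Q/2}$. Finally $\min\{1,\delta^{-2}\}\le\min\{\delta^{-Q/k},\delta^{-2}\}$: for $\delta\le1$ the right side is $\delta^{-Q/k}\ge1$, and for $\delta\ge1$ both sides equal $\delta^{-2}$. Proposition~\ref{prop:local} completes the proof.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:sobolev}]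
Take $R=r_1$. Then $\#\{i:r_i=R\}\le CR^{-Q}=C$ by Lemma~\ref{lem:volume}(ii), and $\#\{i:r_i<R\}\le C(\|F\|_{(k)}/\delta)^{Q/k}$ by Lemma~\ref{lem:count}. Apply Proposition~\ref{prop:local}.
\end{proof}

\begin{remark}
The bound of the conjecture alone follows from Theorem~\ref{thm:sobolev}. Lemma~\ref{lem:sobolev} with $\rho=r_1$ gives $\sup|F|\le C\|F\|_{(k)}$, so $m_{d,\delta}(F)=0$ unless $\|F\|_{(k)}/\delta\ge c$, in which case the summand $1$ is absorbed; then insert $\|F\|_{(k)}\le C(\lambda+1)^{k/2}$. The factor $\delta^{-2}$ is gained by capping the radii at the wavelength, where all norms $\|F\|_{(j)}$, $j\le k$, can be used at once.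
\end{remark}

\section{Sharpness}\label{sec:sharp}

\subsection{Bumps that carry a sphere}

We turn the bumps of Section~\ref{sec:heur} into functions that are positive on a $d$-sphere and negative on the boundary of a tube around it. Such a sign pattern forces a class in degree $d$ and survives uniform perturbations.

Write $y=(y',y'')\in\mathbb R^{d+1}\times\mathbb R^{n-d-1}$, which is possible because $d\le n-1$, and let $\vartheta(y)^2=(|y'|-\frac12)^2+|y''|^2$. Put $\Sigma=\{\vartheta=0\}$, the round $d$-sphere of radius $\frac12$, $\mathcal T=\{\vartheta\le\frac18\}$ and $\partial\mathcal T=\{\vartheta=\frac18\}$. On $\mathcal T$ we have $|y'|\ge\frac38$, and moving $y$ along the segment to $(y'/2|y'|,0)$ decreases $\vartheta$; so $\mathcal T$ deformation retracts onto $\Sigma$. Choose $b\in C_c^\infty(\{|y|<1\})$ with $b=1$ on $\Sigma$ and $b=-1$ on $\partial\mathcal T$. For $r\le r_2:=\min\{\rho_0,r_0\}$ put $b_{x,r}=b\circ D_{c_0r}^{-1}\circ\Phi_x^{-1}$, extended by $0$. Its support lies in $\Phi_x(\operatorname{Box}(c_0r))\subset B(x,r)$,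 and by Lemma~\ref{lem:scaling} with $\rho=c_0r$,
\begin{equation}\label{eq:bump}
|X_Ib_{x,r}|\le C_{|I|}\,r^{-|I|}.
\end{equation}
There are finitely many $d$, so the constants can be taken independent of $d$. For disjoint balls $B(x_i,r)$ let $\Sigma_i,\mathcal T_i,\partial\mathcal T_i$ be the images under $\Phi_{x_i}\circ D_{c_0r}$.

\begin{lemma}\label{lem:criterion}
Let $f\in C^0(M)$ and $\delta>0$. If $f\ge\delta$ on $\Sigma_i$ and $f<0$ on $\partial\mathcal T_i$ for all $i$ in a set $\mathcal G$, then $m_{d,\delta}(f)\ge\#\mathcal G$.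
\end{lemma}

\begin{proof}
The set $\Omega_i=\{f>0\}\cap\mathcal T_i=\{f>0\}\cap(\mathcal T_i\setminus\partial\mathcal T_i)$ is closed in $\{f\ne0\}$ by the first description and open by the second. The $\Omega_i$ are disjoint, so $\bigoplus_{i\in\mathcal G}H_d(\Omega_i)$ is a direct summand of $H_d(\{f\ne0\})$. The fundamental class of $\Sigma_i$ (for $d=0$, the class of one point of $\Sigma_i$) comes from $\{|f|\ge\delta\}$, and it is nonzero in $H_d(\Omega_i)$ because its image in $H_d(\mathcal T_i)\cong H_d(\Sigma_i)$ is nonzero.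
\end{proof}

A maximal family of disjoint balls $B(x_i,r)$ has at most $Cr^{-Q}$ members by Lemma~\ref{lem:volume}(ii), and at least $c_5r^{-Q}$ members because the balls $B(x_i,2r)$ cover $M$. If $G=\sum_{i\le\nu}b_{x_i,r}$ is a sum over $\nu$ of these balls, then \eqref{eq:bump}, disjointness and $r\le1$ give
\begin{equation}\label{eq:Gnorm}
\|G\|_{(j)}^2\le C_j\,r^{-2j}\,\nu r^Q .
\end{equation}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sobolev}]
Let $G$ be the sum over a whole maximal family, $F=(G,0,\dots,0)$ and $\delta=1$. By \eqref{eq:Gnorm}, $\|F\|_{(k)}\le Cr^{-k}$, and by Lemma~\ref{lem:criterion}, $m_{d,1}(F)\ge c_5r^{-Q}\ge c\|F\|_{(k)}^{Q/k}$. The upper bound gives $C(1+\|F\|_{(k)}^{Q/k})\ge c_5r^{-Q}$, so $\|F\|_{(k)}\to\infty$ as $r\to0$.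
\end{proof}

\subsection{Projecting to low frequencies}

The function $G$ is not in $\mathcal F_\lambda$. If the radius is a large multiple $A$ of the wavelength, the part of $G$ above frequency $\lambda$ is small in all Sobolev norms, by the factor $A^{-1}$. This does not make it uniformly small everywhere, but it does so on most of the balls, which is enough.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Use Lemma~\ref{lem:sobolev} with the integer $k=Q>Q/2$. Let $r=A\lambda^{-1/2}$, where $A\ge1$ is fixed below and $\lambda$ is so large that $r\le r_2$ and $2kr\le r_0$. For an integer $1\le\nu\le c_5r^{-Q}$ let $G$ be as in \eqref{eq:Gnorm}, let $f\in\mathcal F_\lambda$ be its orthogonal projection to $\mathcal F_\lambda$, and let $u=G-f$, which is smooth. The coefficients of $u$ are those of $G$ with $\lambda_i>\lambda$, so $\|u\|^2_{P,j}\le(1+\lambda)^{-1}\|G\|^2_{P,j+1}$. By Lemma~\ref{lem:spectral} and \eqref{eq:Gnorm}, for $j\le k$,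
\[
r^{2j}\|u\|_{(j)}^2\le Cr^{2j}\lambda^{-1}\|G\|_{(j+1)}^2\le C\lambda^{-1}r^{-2}\nu r^Q=CA^{-2}\nu r^Q .
\]
Lemma~\ref{lem:sobolev} with $\rho=r$ and the bounded overlap of the balls $B(x_i,(2k+1)r)$ give
\[
\sum_{i\le\nu}\sup_{B(x_i,r)}|u|^2\le Cr^{-Q}\sum_{j\le k}r^{2j}\|X^ju\|^2_{L^2}\le C'A^{-2}\nu,
\]
with $C'$ independent of $A,\lambda,\nu$. So at most $4C'A^{-2}\nu$ indices have $\sup_{B(x_i,r)}|u|>\frac12$. Fix $A$ with $4C'A^{-2}<\frac12$. For the remaining indices, more than $\nu/2$ in number, $f=G-u$ satisfies $f\ge\frac12$ on $\Sigma_i$ and $f\le-\frac12$ on $\partial\mathcal T_i$. In particular $f\ne0$, and $\|f\|_{L^2}\le\|G\|_{L^2}\le C(\nu r^Q)^{1/2}$. Let $F=(f/\|f\|_{L^2},0,\dots,0)\in\mathbb S_\lambda$. Its first component is at least $c_4(\nu r^Q)^{-1/2}$ on these $\Sigma_i$, and Lemma~\ref{lem:criterion} gives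
\[
m_{d,\delta}(F)>\nu/2\qquad\text{for }0<\delta\le c_4(\nu r^Q)^{-1/2}.
\]

Put $c_1=c_4c_5^{-1/2}$ and $c_2=c_4A^{-Q/2}$, so that $c_2\lambda^{Q/4}=c_4r^{-Q/2}$, and choose $\lambda_0\ge1$ so large that the conditions on $r$ and $c_1\le c_2\lambda^{Q/4}$ hold for $\lambda\ge\lambda_0$. For $c_1\le\delta\le c_2\lambda^{Q/4}$ the number $c_4^2\delta^{-2}r^{-Q}$ lies in $[1,c_5r^{-Q}]$; let $\nu$ be its integer part. Then $\nu$ is admissible, $\delta\le c_4(\nu r^Q)^{-1/2}$, and $\nu\ge\frac12c_4^2\delta^{-2}r^{-Q}$. So the integer $m_{d,\delta}(F)$ is positive and at least $c_3\delta^{-2}\lambda^{Q/2}$ with $c_3=\frac14c_4^2A^{-Q}$.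

(a) For $c_1\le\delta\le c_2\lambda^{Q/4}$ combine this with Theorem~\ref{thm:main} and $\lambda+1\le2\lambda$. Let $\delta\le c_1$. Since the count is nonincreasing in $\delta$, the case $\delta=c_1$ gives the lower bound $c_3c_1^{-2}\lambda^{Q/2}$. For the upper bound use Theorem~\ref{thm:main} with an integer $k>Q/2$, $k\ge Q/\varepsilon$, and $\delta^{-Q/k}=\delta^{-\varepsilon}\delta^{\varepsilon-Q/k}\le\max\{1,c_1\}^\varepsilon\delta^{-\varepsilon}$.

(b) Let $\kappa\ge Q/2$ and apply Theorem~\ref{thm:main} with an integer $k\ge\kappa$, $k>Q/2$. For $\delta\ge1$, $\delta^{-2}\le\delta^{-Q/\kappa}$ because $Q/\kappa\le2$; for $\delta<1$, $\delta^{-Q/k}\le\delta^{-Q/\kappa}$. So the bound holds. Let $\kappa<Q/2$ and $\delta=c_2\lambda^{Q/4}$. Then $m_{d,\delta}(F)\ge1$ for some $F\in\mathbb S_\lambda$, while $\delta^{-Q/\kappa}(\lambda+1)^{Q/2}\le C\lambda^{Q/2-Q^2/(4\kappa)}\to0$ as $\lambda\to\infty$. So no such bound holds.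
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}.

\bibitem{FLW} Franchi, Lu, Wheeden, Ann. Inst. Fourier 45 (1995).

\bibitem{HK} Haj{\l}asz, Koskela, Mem. AMS 688.

\bibitem{J} Jerison, Duke Math. J. 53 (1986).

\bibitem{RS} Rothschild, Stein, Acta Math. 137 (1976).

\bibitem{SS} Irene Silvestre-Rosell\'o, Vuka\v{s}in Stojisavljevi\'c, \emph{Coarse nodal counts on sub-Riemannian manifolds}, arXiv:2608.01446 (2026).

\end{thebibliography}
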